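# Forcing a fixed graph in the strict Avoider–Enforcer game: the threshold $n^{1/m(H)}$

## 1. The threshold theorem

**Theorem 1.** Let $H$ be a graph with at least two edges and let $m=m(H)$. There are $c>0$ and $n_1$ such that for all $n\ge n_1$ and every integer $1\le b\le c\,n^{1/m}$, Enforcer wins the strict $(1:b)$ $H$-game on $K_n$. Hence $f^-_H(n)=\Omega(n^{1/m(H)})$. Together with the known bound $f^-_H(n)=O(n^{1/m(H)})$ this gives
$$f^-_H(n)=\Theta\big(n^{1/m(H)}\big)\qquad\text{for every graph $H$ with at least two edges.}$$

**Corollary 2.** Let $H_1,\dots,H_\ell$ be graphs with at least two edges, $m^*=\max_i m(H_i)$, $q\ge1$. There is $c>0$ such that for large $n$ and all $1\le b\le c\,n^{1/m^*}$ Enforcer can force Avoider's graph to contain $q$ copies of each $H_i$, all $q\ell$ copies pairwise vertex-disjoint. The lower threshold of this game, and of the game in which Avoider loses if and only if her graph contains every $H_i$, is $\Theta(n^{1/m^*})$.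

Let us unpack the terms. The board is the edge set of $K_n$. In each turn Avoider claims exactly one unclaimed edge, and then Enforcer claims exactly $b$ unclaimed edges; a player who should claim more edges than remain claims all that remain. The game ends when every edge is claimed. Avoider wins if and only if her graph contains no copy of $H$ as a subgraph. The word *strict* refers to "exactly": Enforcer is not allowed to claim fewer than $b$ edges, nor more. This is what makes life hard for him, because every edge he is obliged to claim is an edge he can no longer force on Avoider.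

The lower threshold $f_H^-(n)$ is the largest $b_0$ such that Enforcer has a winning strategy for every $b\le b_0$. So a lower bound on $f_H^-$ needs a strategy for all small $b$, including bounded ones.

The maximum density is
$$m(H)=\max\Big\{\frac{e(F)}{v(F)}:F\subseteq H,\ v(F)\ge1\Big\}.$$
For instance $m=\frac12$ for two disjoint edges, $m=\frac23$ for the path $P_3$ with two edges, $m(K_3)=1$, $m(K_4)=\frac32$. The maximum may sit on a proper subgraph: $K_4$ with a pendant edge has $7/5<6/4$, so its $m$ is again $\frac32$.

Where does $n^{1/m}$ come from? When the game is over Avoider holds about a $1/b$ fraction of the edges. If her graph were random of density $1/b$, a subgraph $F\subseteq H$ would appear about $n^{v(F)}b^{-e(F)}$ times, and this is at least $1$ for all $F$ with an edge exactly when $b\le n^{v(F)/e(F)}$ for all of them, that is, when $b\le n^{1/m}$. Theorem 1 says that Enforcer can do as well as chance, up to a constant.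

The statement $f_H^-(n)=\Theta(n^{1/m(H)})$ is a conjecture in the source of the problem: Małgorzata Bednarska-Bzdęga, Omri Ben-Eliezer, Lior Gishboliner, Tuan Tran, "On the separation conjecture in Avoider-Enforcer games", arXiv:1709.09065 (2017). Two facts are quoted as known: the bound $O(n^{1/m(H)})$ for every $H$ with at least two edges, and the full $\Theta$ when $m(H)\le1$. We use only the first. The lower bound below makes no distinction between $m\le1$ and $m>1$.

Textbook facts used: Markov's and Chebyshev's inequalities; greedy colouring (a graph of maximum degree $\Delta$ has a proper colouring with $\Delta+1$ colours); König's edge-colouring theorem (the edges of a bipartite graph of maximum degree at most $\Delta$ split into $\Delta$ matchings, possibly empty); and the fact that a finite two-player game of perfect information without draws is determined.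

Unclaimed edges are called *open*. Once Avoider's graph contains $H$, Enforcer has won and plays arbitrarily; we shall not repeat this.

## 2. Two disjoint edges and the path $P_3$, by hand

**Two disjoint edges.** Here $1/m=2$. We show that Enforcer wins for every $1\le b\le\binom{n-2}2-1$. Let $xy$ be Avoider's first edge. Enforcer claims open edges meeting $\{x,y\}$ while there are any, and other edges afterwards. Consider the first of his turns at whose end no open edge meets $\{x,y\}$. If Avoider has by then claimed an edge disjoint from $xy$, she has lost. Otherwise the edges disjoint from $xy$ that are claimed were all claimed by Enforcer in this one turn, so they number at most $b<\binom{n-2}2$. Some edge disjoint from $xy$ is open, and every open edge is disjoint from $xy$; Avoider must claim one and loses. Conversely, for $b\ge\binom n2-1$ Enforcer takes everything after her first edge and she wins. So $f^-=\Theta(n^2)$.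

**The path $P_3$.** Here $1/m=\frac32$. Let $n\ge12$ and $1\le b\le n^{3/2}/13$. We show that Enforcer wins.

Fix a set $X$ of $\lceil n/2\rceil$ vertices and let $r=\lfloor n^2/(20b)\rfloor$. As $b\le n^2/20$, we have $r\ge1$ and $r\ge n^2/(40b)$. In his first $r$ turns Enforcer claims only edges inside $X$. This is possible, since $r$ rounds use at most $r(b+1)\le2rb\le n^2/10\le\binom{\lceil n/2\rceil}2$ edges. If Avoider has no $P_3$ after these rounds, her edges form a matching covering $2r$ vertices. Every edge between a covered vertex and $V\setminus X$ that is not hers is open, because Enforcer stayed inside $X$. Each covered vertex has at least $\lfloor n/2\rfloor-1$ edges to $V\setminus X$, each edge is counted at most twice, and $r$ edges are Avoider's; so at least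
$$r\big(\lfloor n/2\rfloor-1\big)-r\ \ge\ \frac{rn}4\ \ge\ \frac{n^3}{160\,b}\ >\ b$$
open edges meet her matching, the last step because $n^3\ge169b^2$. Call an open edge *dangerous* if it meets an edge of Avoider and *safe* otherwise. From now on Enforcer claims safe edges while there are any. Look at the first of his turns at whose end no safe edge is open. Before it nobody touched the dangerous edges (or Avoider has already lost), and in it he claims at most $b$ of them. So a dangerous edge is open, no safe edge is, and Avoider must complete a $P_3$.

Two features will return. First, in the first phase Enforcer keeps his own claims in a region where they do little harm ($X$ here). Second, the second phase starts from about $n^3/b$ partial copies, and what is needed is that this beats $b$.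

## 3. Expected numbers of partial copies

Fix $H$ with $V(H)=[v]$, $E=E(H)$, $e=|E|\ge2$ (so $v\ge3$). The elements of $E$, which are $2$-subsets of $[v]$, are called *types*. For $J\subseteq E$ and $T\subseteq[v]$ put $J(T)=\{u\in J:u\subseteq T\}$. By definition of $m$, $|E(T)|\le m|T|$; also $m\ge\frac12$.

Let $K\ge2$ be a large constant, $b\ge b_0$, and $n_0=\lceil Kb^m\rceil$. The constant $K$ is chosen after all other constants except $b_0$, and $b_0$ is chosen after $K$. Then $\lambda:=n_0/b^m\in[K,2K]$. Enforcer will work on $v$ disjoint vertex sets of size $n_0$, one for each vertex of $H$.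

**Definition (weights).** For $J\subseteq E$ and $T,S\subseteq[v]$,
$$\Phi_J(T)=n_0^{|T|}\,b^{-|J(T)|},\qquad \Phi_J^*(S)=\min_{T\supseteq S}\Phi_J(T).\tag{1}$$

So $\Phi_J(T)$ is the expected number of tuples on the coordinates $T$ all of whose edges of types in $J$ are present, if each edge is present with probability $1/b$. And $\Phi^*_J(S)$ is the right normalisation for degrees: if $\Phi_J([v])$ partial copies are spread out as evenly as they can be, then at most about $\Phi_J([v])/\Phi_J(T)$ of them pass through a given tuple on $T$. Of the bounds obtained in this way for the sets $T\supseteq S$, the largest, $\Phi_J([v])/\Phi^*_J(S)$, is what we allow through a tuple on $S$.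

*Example ($P_3$ with types $12,23$).* Now $n_0=\lambda b^{2/3}$. For $J=\{12\}$ we get $\Phi_J(\{2,3\})=n_0^2=\lambda^2b^{4/3}$ and $\Phi_J([3])=n_0^3/b=\lambda^3b$, so $\Phi_J^*(23)=\lambda^3b$ for large $b$. This is the number of dangerous edges in Section 2, and it beats $b$ by the constant factor $\lambda^3$.

*Example ($K_4$ with $J=C_4$).* Here $n_0=\lambda b^{3/2}$. Let $J=\{12,23,34,14\}$; the types $13$ and $24$ are missing. Then $\Phi_J(\{1,3\})=n_0^2=\lambda^2b^3$, $\Phi_J(\{1,2,3\})=\Phi_J(\{1,3,4\})=n_0^3b^{-2}=\lambda^3b^{5/2}$ and $\Phi_J([4])=n_0^4b^{-4}=\lambda^4b^2$. For large $b$ the minimum is $\Phi_J^*(13)=\lambda^4b^2$, attained at $T=[4]$, and likewise $\Phi_J^*(24)=\lambda^4b^2$.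

We need four facts.

* (F1) $\Phi_J(T)\ge\Phi_E(T)=\lambda^{|T|}b^{m|T|-|E(T)|}\ge K^{|T|}$; in particular $\Phi^*_J(\emptyset)=1$. If $S\supseteq t$ for a type $t\notin J$, then $\Phi^*_J(S)\ge K^2b$: for $T\supseteq t$ we have $|J(T)|\le|E(T)|-1$, so $\Phi_J(T)\ge K^{|T|}b$.
* (F2) $\Phi_J(T)\Phi_J(T')\ge\Phi_J(T\cup T')\Phi_J(T\cap T')$. Indeed a type inside $T$ or $T'$ is inside $T\cup T'$, and one inside both is inside $T\cap T'$, so $|J(T)|+|J(T')|\le|J(T\cup T')|+|J(T\cap T')|$. Clearly $\Phi^*_J(S)\le\Phi^*_J(S')$ if $S\subseteq S'$, and $\Phi_{J'}\le\Phi_J$ if $J\subseteq J'$.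
* (F3) If $U\cap J=\emptyset$, then $b^{|U(S)|}/\Phi^*_J(S)\le1/\Phi^*_{J\cup U}(S)$. Indeed $\Phi^*_{J\cup U}(S)=\min_{T\supseteq S}\Phi_J(T)b^{-|U(T)|}\le b^{-|U(S)|}\Phi_J^*(S)$, as $|U(T)|\ge|U(S)|$ for $T\supseteq S$.
* (F4) Any ratio $\Phi_J(T)/\Phi_J(T')$ equals $1$, or is at least $K$, or is at most $1/K$. It equals $\lambda^ab^{ma-k}$ with integers $|a|\le v$, $|k|\le e$. The fraction $m$ has a denominator at most $v$. So if $ma\ne k$ then $|ma-k|\ge1/v$, and $b_0^{1/v}\ge K(2K)^v$ suffices. If $ma=k$ the ratio is $\lambda^a$, and $\lambda\ge K$.

For $J\ne E$ let $M_J=\max_{t\in E\setminus J}\Phi_J^*(t)$. By (F1) and $\Phi_J(t)=n_0^2$ for $t\notin J$,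
$$K^2b\le M_J\le n_0^2,\qquad M_{J'}\le M_J\ \text{ if }J\subseteq J'\ne E.\tag{2}$$
A type attaining $M_J$ is the *lightest*: its edges lie in the fewest partial copies, about $\Phi_J([v])/M_J$.

## 4. Claiming the lightest edges first: a parity trap in $K_4$ and stars in $K_3$

Suppose Enforcer has a well-spread family of about $\Phi=\Phi_J([v])$ tuples whose edges of types in $J$ are Avoider's and whose other edges are open. To move on to a larger $J$, he wants about $\Phi/b$ tuples to acquire a further Avoider edge. If Avoider plays the lightest edges, each advances about $\Phi/M$ tuples ($M=M_J$), so this takes about $M/b$ of her moves, up to a small constant factor $\delta$. Meanwhile Enforcer must claim about $\delta M$ edges. The sensible plan is that he too claims lightest edges: each kills about $\Phi/M$ tuples, so only about $\delta\Phi$ tuples die in total, and edges that have become useless he removes first. This global count is fine. The plan breaks at two places.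

**The parity trap.** Take $H=K_4$ and $J=C_4$. Here $\Phi_J([4])=M_J$, so a typical open edge lies in a bounded number of tuples. Suppose they are disjoint: the relevant board consists of $p$ pairs, each pair being the edges of types $13$ and $24$ of one tuple, all other edges are gone, it is Enforcer's turn and $b$ is odd. Then Avoider never completes one of these tuples, however large $p$ is. Call a pair *half* if exactly one of its edges is claimed and this edge is Enforcer's. At the start the number of half pairs is even (zero), and no pair contains an edge of Avoider. Each single claim of Enforcer in a full turn changes the number of half pairs by exactly one, so after $b$ claims it is odd, hence positive. Avoider claims the open edge of a half pair; the number is even again, and the pair she touched is dead. So an Enforcer who has only edges of tuples at his disposal hands Avoider a useless edge in every turn.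

The cure is in two parts. The interchangeable edges ($13$ and $24$ here) are grouped into *blocks*, which Enforcer claims as wholes. The remainder, when fewer edges than one block are left to claim, goes into small cliques set aside beforehand, the *reservoirs*; these must not become safe havens for Avoider, so the game inside a reservoir has to be lost for her as well.

**Stars.** Take $H=K_3$, so $n_0=\lambda b$, and $J=\emptyset$. To advance $\Phi/b=n_0^3/b$ tuples by edges of type $12$, Avoider needs $n_0^2/b=\lambda n_0$ edges, up to a constant. Nothing in the naive plan forbids her to put whole stars at a few vertices $x\in V_1$; a full star carries $n_0^2$ tuples through $x$. But for $J=\{12\}$ we have $\Phi_J([3])=n_0^3/b$ and $\Phi^*_J(\{1\})=\min(n_0,n_0^2,n_0^2/b,n_0^3/b)=n_0$, so even spreading would mean $O(n_0^2/b)=O(\lambda n_0)$ tuples through $x$. The next phase would start from a badly clustered family. So Enforcer has to remove not only useless edges but also edges that are badly correlated with what Avoider already has. A weighted count of *pairs* of tuples will tell him which these are.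

There is also a cascade to control: removing an edge takes tuples away from other edges, which then become useless and must be removed. This will be stopped by a gap between two constants: an edge is removed as useless only when its count has fallen from a level $\gamma$ to a level $\varepsilon_0\ll\gamma$, so each removal costs much less than the losses that caused it.

## 5. The dense game inside a reservoir

For disjoint vertex sets $V_1,\dots,V_v$ the tuples $A\in V_1\times\dots\times V_v$ are called *copies*. For a type $u=\{j,k\}$, $u(A)$ is the edge joining the $j$-th and $k$-th entries of $A$, and $g\in A$ means $g=u(A)$ for some $u\in E$. An edge between two parts has at most one type, and a copy contains exactly one edge of each type. $A_T$ is the restriction of $A$ to the coordinates in $T$. A copy all of whose edges are Avoider's is a copy of $H$ in her graph.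

The first lemma says that a clique in which Enforcer claims only boundedly many edges per move of Avoider, plus a small number of extra edges, is lost for Avoider if it is (almost) used up.

**Lemma 1.** For every $k$ there are $\varepsilon>0$ and $N_*$ (depending on $H,k$) such that for $N\ge N_*$ the following holds on $K_N$. Avoider claims open edges one at a time. After each of her edges Enforcer is told a number $u\in\{0,\dots,k\}$ and claims $u$ open edges of his choice (the *answer*); moreover, at arbitrary moments he may be told to claim an *extra* open edge of his choice, at most $\varepsilon N^2$ times in total. Then Enforcer can choose his edges so that whenever at most $k$ edges are open, Avoider's graph contains $H$.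

*Proof.* Take disjoint parts of size $N_1=\lfloor N/v\rfloor$. Say we are in state $(J,\mathcal T)$ with constant $c'>0$ if $\mathcal T$ is a set of at least $c'N_1^v$ copies whose edges of types in $J$ are Avoider's and whose other edges are open. At the beginning $J=\emptyset$, $c'=1$. If $J=E$, then $H$ is present. We show how to enlarge $J$; this is one *stage*.

**Step 1: make every edge useful.** Let $J\ne E$ and $\gamma=c'/(2e)$. Repeatedly remove from $\mathcal T$ all copies containing an edge of a type in $E\setminus J$ that currently lies in fewer than $\gamma N_1^{v-2}$ copies. Each edge is treated at most once and there are at most $eN_1^2$ edges, so at most $eN_1^2\cdot\gamma N_1^{v-2}=\frac{c'}2N_1^v$ copies are lost. Let $\mathcal T^\circ$ be the rest, $|\mathcal T^\circ|\ge\frac{c'}2N_1^v$, and let $E^\circ$ be the set of edges of types in $E\setminus J$ of copies in $\mathcal T^\circ$. Every edge of $E^\circ$ lies in at least $\gamma N_1^{v-2}$ copies of $\mathcal T^\circ$.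

**Step 2: choose a harmless set $D$ for Enforcer.** Fix $t_0\in E\setminus J$. An edge lies in at most $N_1^{v-2}$ copies, so $E^\circ$ has at least $\frac{c'}2N_1^2$ edges of type $t_0$. They form a bipartite graph of maximum degree at most $N_1$; by König's theorem they split into $N_1$ matchings. Let $D$ be the union of the $\lceil\theta N_1\rceil$ largest ones, $\theta=\gamma/8$. For $N$ large,
$$|D|\ge\theta\tfrac{c'}2N_1^2,\qquad D\text{ has maximum degree}\le2\theta N_1,\qquad|D|\le2\theta N_1^2 .$$

**Step 3: Enforcer's rule and why it can be followed.** Edges open at the start of the stage and outside $E^\circ$ are *junk*. Enforcer claims junk as long as there is junk, and edges of $D$ otherwise. The stage ends when Avoider has claimed $a=\lfloor|D|/(8(k+1))\rfloor$ edges of $E^\circ$ during it. Before that, Enforcer claims $D$-edges only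

* in answers to her edges in $E^\circ$ claimed in this stage (at most $ka$ edges),
* in the answer to the edge whose claim ended the previous stage (at most $k$),
* in at most one answer to a junk edge (at most $k$), since once an answer uses an edge of $D$ there is no junk left and Avoider can only play in $E^\circ$,
* as extras (at most $\varepsilon N^2$).

With Avoider's own edges, at most $(k+1)a+2k+\varepsilon N^2\le|D|/2$ edges of $D$ are used if $\varepsilon$ is small and $N$ large, because $(k+1)a\le|D|/8$ and $|D|=\Omega(N^2)$. Hence more than $k$ edges of $D$ are open throughout the stage, and the rule can be followed.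

**Step 4: the new state.** When the stage ends, for some type $t$ Avoider has claimed at least $a/e$ edges $h\in E^\circ$ of type $t$ in it. All Enforcer edges in $E^\circ$ lie in $D$, so they have type $t_0$. For such $h$, count the copies of $\mathcal T^\circ$ containing $h$ and an Enforcer edge of $E^\circ$. If $t=t_0$ there are none, since the only type-$t_0$ edge of such a copy is $h$. If $t,t_0$ share a vertex there are at most $2\theta N_1\cdot N_1^{v-3}$, and if they are disjoint at most $2\theta N_1^2\cdot N_1^{v-4}$. In each case this is at most $\frac\gamma4N_1^{v-2}$. So at least $\frac ae\cdot\frac\gamma2N_1^{v-2}$ copies of $\mathcal T^\circ$ contain no Enforcer edge and contain a type-$t$ edge claimed by Avoider in the stage. All their edges are open or Avoider's; by pigeonhole at least a $2^{-e}$ fraction has the same set $J'$ of claimed types, and $J'\supseteq J\cup\{t\}$. As $a=\Omega(N_1^2)$, this is a state with $J'\supsetneq J$ and a new constant $c'$ depending only on $H$ and $k$.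

After at most $e$ stages $J=E$. The constants $\varepsilon,N_*$ are chosen for all these stages together. Until $H$ is present some stage is running, and then more than $k$ edges are open. $\square$

From now on $\varepsilon,N_*$ are the constants of Lemma 1 for $k=e$.

## 6. The board, $i$-states, and the reduction of Theorem 1 to one stage

**Board.** Let $n\ge(v+1)n_0$. Fix disjoint parts $V_1,\dots,V_v$ of size $n_0$ and, disjoint from these and from each other, reservoirs $W_{i,J}$ for $0\le i<e$, $J\subsetneq E$, of size
$$|W_{i,J}|=N_{i,J}=\Big\lceil\Big(\frac{4e\nu\delta_iM_J}{\varepsilon b}\Big)^{1/2}\Big\rceil,\qquad\nu=e\cdot e!.\tag{3}$$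
The constants $1\ge\delta_0\ge\delta_1\ge\dots$ depend only on $H$ and are chosen in Section 7. A reservoir means the complete graph on $W_{i,J}$; in each reservoir Enforcer uses Lemma 1 with $k=e$ to decide *which* edges to claim whenever his rule tells him to claim an edge there. The reservoirs fit: by (2), $\sum N_{i,J}\le e2^e\big(1+n_0(4e\nu/(\varepsilon b_0))^{1/2}\big)\le n_0$ for $b_0$ large. As $M_J/b\ge K^2$, for $K$ large the number under the root is at least $\max(1,N_*^2)$; hence $N_{i,J}\ge N_*$ and $N_{i,J}^2\le16e\nu\delta_iM_J/(\varepsilon b)$.

For a family $\mathcal T$ of copies, $\mathcal T_T=\{A_T:A\in\mathcal T\}$, and for a tuple $x_S$ on the coordinates $S$, $\deg_{\mathcal T}(x_S)=|\{A\in\mathcal T:A_S=x_S\}|$. An edge of type $t$ is also regarded as a tuple on $S=t$.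

**Definition ($i$-state).** With constants $c_i\le1\le C_i$ depending only on $H$, an $i$-state is a pair $(J,\mathcal T)$ with $J\ne E$, $|J|\ge i$, at a time just after a move of Avoider (or at the start of the game), such that

* (I0) for $A\in\mathcal T$, $u(A)$ is Avoider's for $u\in J$ and open for $u\in E\setminus J$;
* (I1) $|\mathcal T|\ge c_i\Phi_J([v])$;
* (I2) $\deg_{\mathcal T}(x_S)\le C_i\Phi_J([v])/\Phi_J^*(S)$ for all $S$ and $x_S$;
* (I3) $|\mathcal T_T|\le C_i\Phi_J(T)$ for all $T\subseteq[v]$.

So $\mathcal T$ has, up to constants, the size, the degrees and the projections of the random model. *Example:* at the start of the game $J=\emptyset$, $\mathcal T=V_1\times\dots\times V_v$ is a $0$-state with $c_0=C_0=1$, since $\Phi_\emptyset^*(S)=n_0^{|S|}$ and $\deg_{\mathcal T}(x_S)=n_0^{v-|S|}$. The star family of Section 4 violates (I2) for $S=\{1\}$ once $b>C_i$: it has $n_0^2>C_i\lambda n_0$ copies through $x$.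

**Proposition 3.** There are constants $c_i,C_i,\delta_i$ depending only on $H$ such that for $K$ and then $b_0$ large enough the following holds. From an $i$-state $(J,\mathcal T)$, reached by following the rules of Section 8 in all earlier stages, Enforcer can play so that either Avoider's graph eventually contains $H$, or an $(i+1)$-state $(J',\mathcal T')$ with $J'\supsetneq J$ arises.

*Proof of Theorem 1 from Proposition 3.* $|J|$ grows in each stage, so after at most $e$ stages Avoider's graph contains $H$. This covers $b\ge b_0$ and $n\ge(v+1)\lceil Kb^m\rceil$. Since $\lceil Kb^m\rceil\le2Kb^m$, it covers $b_0\le b\le cn^{1/m}$ with $c=(2K(v+1))^{-1/m}$. For $1\le b<b_0$ apply Lemma 1 to the whole board $K_n$ with $k=b_0$, always $u=b$, no extras, and $n$ large. If Enforcer cannot claim $b$ edges, or the game is over, at most $k$ edges are open, so $H$ is already present. The upper bound in Theorem 1 is the quoted one. $\square$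

The rest, up to Section 10, proves Proposition 3. Fix an $i$-state and write $c=c_i$, $C=C_i$, $O=E\setminus J$, $\Phi=\Phi_J([v])$, $\Phi^*=\Phi^*_J$, $M=M_J$.

## 7. Blocks, stage edges and the filler set $D$

**Step 1: find the interchangeable lightest types.** Let $t^*\in O$ with $\Phi^*(t^*)=M$. The sets $T\supseteq t^*$ with $\Phi_J(T)=M$ are closed under union: for two of them, $\Phi_J(T\cup T')$ and $\Phi_J(T\cap T')$ are at least $\Phi^*(t^*)=M$, and by (F2) their product is at most $M^2$. Let $T_1$ be the largest such set and
$$\Theta=\{t\in O:t\subseteq T_1,\ \Phi^*(t)=M\}\ni t^*,\qquad s=|\Theta|.$$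
Note that $\Phi^*(T_1)=M$. For the other types we claim
$$\Phi^*(T_1\cup t)\ge K\,\Phi^*(t)\qquad(t\in O\setminus\Theta).\tag{4}$$
If $t\not\subseteq T_1$, every $T\supseteq T_1\cup t$ contains $t^*$ and is strictly larger than $T_1$, so $\Phi_J(T)>M$, and (F4) gives $\Phi_J(T)\ge KM\ge K\Phi^*(t)$. If $t\subseteq T_1$, then $\Phi^*(t)<M$ because $t\notin\Theta$, and $\Phi^*(T_1\cup t)=\Phi^*(T_1)=M\ge K\Phi^*(t)$ by (F4). In words: an edge of a type outside $\Theta$ shares with any one tuple on $T_1$ only a $1/K$ fraction of the copies it may have.

*Examples.* For $K_4$, $J=C_4$, we get $T_1=[4]$, $\Theta=\{13,24\}$, $s=2$. For $P_3$, $J=\emptyset$, $t^*=12$, the set $T_1$ is $\{1,2\}$, $\Theta=\{12\}$, $s=1$, and (4) for $t=23$ reads $n_0^3\ge Kn_0^2$.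

**Step 2: no edge of a type in $\Theta$ in too many $T_1$-tuples.** This prepares the separation of tuples in Step 3. Let $R=4eC^2/c$. For $t\in\Theta$ each tuple of $\mathcal T_{T_1}$ contains exactly one type-$t$ edge, and $|\mathcal T_{T_1}|\le CM$ by (I3). So at most $CM/R$ type-$t$ edges lie in more than $R$ tuples of $\mathcal T_{T_1}$. By (I2) each of these lies in at most $C\Phi/M$ copies. Remove all these copies, for all $t\in\Theta$: at most $eC^2\Phi/R=c\Phi/4$ are lost.

**Step 3: make the $T_1$-tuples disjoint on $\Theta$.** This creates the blocks. Call two distinct tuples of the $T_1$-projection of the remaining family adjacent if they share an edge of a type in $\Theta$. Degrees are at most $eR$. Colour properly with at most $eR+1$ colours and keep the copies whose $T_1$-tuple lies in the colour class containing the most copies. At least $\frac{3c}4\Phi/(eR+1)=2c_1\Phi$ copies are kept, where $c_1=\frac{3c}{8(eR+1)}$.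

**Step 4: make every edge useful.** The number of type-$t$ edges in the family is at most $\min_{T\supseteq t}|\mathcal T_T|\le C\Phi^*(t)$ by (I3). With $\gamma=c_1/(eC)\le1$, repeatedly remove the copies containing an edge of some type $t\in O$ of current degree less than $\gamma\Phi/\Phi^*(t)$. At most $\sum_tC\Phi^*(t)\cdot\gamma\Phi/\Phi^*(t)\le eC\gamma\Phi=c_1\Phi$ copies are lost. Call the result $\mathcal F$; $|\mathcal F|\ge c_1\Phi$.

Let $\mathcal E_t$ be the set of type-$t$ edges of copies in $\mathcal F$ and $\mathcal E=\bigcup_{t\in O}\mathcal E_t$, the set of *stage edges*. With $\deg=\deg_{\mathcal F}$,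
$$\gamma\frac{\Phi}{\Phi^*(t)}\le\deg(f)\le C\frac{\Phi}{\Phi^*(t)}\quad(f\in\mathcal E_t),\qquad|\mathcal E_t|\le C\,\Phi^*(t).\tag{5}$$

**Definition (blocks, companions).** The elements of $\mathcal X=\mathcal F_{T_1}$ are *blocks*; $A_{T_1}$ is the block of $A$. Stage edges of types in $\Theta$ are *companions*. By Step 3 every block has exactly $s$ companions and every companion lies in exactly one block. So the copies containing a companion are exactly the copies with its block: claiming one companion destroys the whole block, and the other $s-1$ companions with it.

By (I2) a block lies in at most $C\Phi/\Phi^*(T_1)=C\Phi/M$ copies, so $|\mathcal X|\ge\frac{c_1}CM$. *Examples:* for $K_4$, $J=C_4$, a block is a whole copy, and its companions are its two open edges, as in the parity trap. For $P_3$, $J=\emptyset$, blocks are single edges between $V_1$ and $V_2$.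

**Step 5: choose the blocks that Enforcer may use up.** We need a set $D$ of blocks, of size a small constant times $M$, whose loss leaves almost every other edge with half of its copies; it plays the role of the edges inside $X$ in the $P_3$ argument. Let
$$\varepsilon_0=\frac\gamma{8e},\qquad Q=\frac{2C}{c_1}\Big(3\nu+\frac{2^{e+3}e^2\nu}\varepsilon\Big),$$
fix $\delta=\delta_i\le\delta_{i-1}$ (with $\delta_{-1}=1$) such that $\delta\le\frac1{4Q}$ and $\delta\le\frac14$, and let $\eta=Q\delta\le\frac14$. Pick $D\subseteq\mathcal X$ at random, each block independently with probability $\eta$. Call $h\in\mathcal E_t$, $t\in O\setminus\Theta$, *exceptional* if more than $\deg(h)/2$ of its copies have their block in $D$.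

For a block $x$ let $d_x$ be the number of copies containing both $h$ and $x$. By (I2) and (4), $d_x\le C\Phi/\Phi^*(T_1\cup t)\le C\Phi/(K\Phi^*(t))$. The number of copies of $h$ with block in $D$ has expectation $\eta\deg(h)\le\deg(h)/4$ and variance at most $\eta\sum_xd_x^2\le\eta\deg(h)\cdot C\Phi/(K\Phi^*(t))$. By Chebyshev and (5), $h$ is exceptional with probability at most
$$\frac{16\,\eta C\Phi}{K\Phi^*(t)\deg(h)}\le\frac{16\,\eta C}{K\gamma}.$$
So the expected number of exceptional $h\in\mathcal E_t$ is at most $\frac{16\eta C^2}{K\gamma}\Phi^*(t)$. By Markov, for each $t$ the number exceeds $4e$ times this with probability at most $\frac1{4e}$; so with probability at least $\frac34$ it does so for no $t$. Also, by Chebyshev, $\Pr(|D|<\eta|\mathcal X|/2)\le\frac4{\eta|\mathcal X|}\le\frac{4C}{\eta c_1K^2}\le\frac12$ for $K$ large, using $M\ge K^2b$. Hence we can fix $D$ with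
$$|D|\ge\frac{\eta c_1}{2C}M,\qquad\#\{\text{exceptional }h\in\mathcal E_t\}\le\kappa_e\Phi^*(t)\ \text{ for all }t\in O\setminus\Theta,\qquad\kappa_e=\frac{64e\eta C^2}{K\gamma}.\tag{6}$$

**Constants of the stage.** In this order, all depending only on $H$ (and on $c,C,\delta_{i-1}$); the reader should glance at the list now and return to it as the constants are used.

* $g_1=\delta\varepsilon_0$, $g_{r+1}=\delta g_r$ for $1\le r<e$; $\varepsilon_r=g_r$ for $1\le r\le e$. Thus $g_{r+1}=\delta\varepsilon_r$ for $0\le r<e$. Put $\xi_r=g_{r+1}/10$ for $0\le r<e$.
* $\Gamma=400e^3C/\gamma^2$; $\tau_0=\delta/(40\Gamma)$, and $\tau_r=g_r/40$ for $1\le r<e$.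
* $\Pi_0=C$ and, successively for $0\le r<e$: $L_r$ so large that $(2^{e+v+1}+e2^v\Pi_r)/L_r\le\tau_r$, and $\Pi_{r+1}=\Pi_r+1.1\,g_{r+1}L_r$.
* $A_*\ge1$ with $A_*\ge2.2\,\nu\max_{0\le r<e}L_rg_{r+1}$; put $\beta=b/A_*$.
* $R_2=2^{v+3}C^2A_*^{2e}/g_e$, $c_{i+1}=g_e/4$, $C_{i+1}=\max(2^vR_2,\Pi_e)$.

*Conditions on $K$*, for all stages $0\le i<e$: $4e\nu\delta K^2/\varepsilon\ge\max(1,N_*^2)$; $4C/(\eta c_1K^2)\le\frac12$; $K^2\ge C/\xi_0$; $\frac{2^{v+1}C^2A_*^{2e}}{\xi_rK^2}\le\frac{g_r}{40}$ for $1\le r<e$; $\kappa_e\le\delta/(40\Gamma)$; $K^2\ge10/\delta$.

*Conditions on $b_0$*: those of (F4) and of the fitting of the reservoirs; $b_0>A_*$, so that $\beta>1$; $1/b_0\le\delta/(40\Gamma)$; $b_0\ge22e$.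

There is no circle: starting from $c_0=C_0=1$, the constants of stages $0,1,\dots,e-1$ are determined one after the other by $H$; then $K$ is chosen to satisfy finitely many conditions, then $b_0$.

## 8. Histories, pair potentials, flags, and Enforcer's rule

**Definition (levels).** During the stage every copy of $\mathcal F$ is alive or dead, and an alive copy has a *history*, a sequence $\sigma$ of distinct types in $O$. Initially all copies are alive with history $\emptyset$. An alive copy is *active* if its block is not in $D$ or its history is nonempty. An alive copy $A\ni g$ is *eligible for* the open stage edge $g$ if $A$ is active or $g$ is a companion. The rules are: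

* If Enforcer claims $g\in\mathcal E$, all copies containing $g$ die.
* If Avoider claims $g\in\mathcal E_t$, an alive copy $A\ni g$ with history $\sigma$ dies if it is not eligible for $g$ or if $(g,\sigma)$ is *flagged* (defined below; all evaluations are made just before the claim). Otherwise its history becomes $\sigma t$.

So the claimed edges of an alive copy are exactly its edges of types in $J\cup\sigma$, and they are Avoider's. Claims of edges outside $\mathcal E$ have no effect on copies. *Example:* for $K_4$, $J=C_4$, take a copy with block not in $D$. If Avoider claims its $13$-edge and no flag intervenes, its history becomes $(13)$; if she later claims its $24$-edge without a flag, it becomes $(13,24)$ and a $K_4$ is complete.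

The purpose of "inactive" is to write off in advance the copies that Enforcer is going to destroy himself: a copy with block in $D$ does not count as an asset of any edge, except of the companions of its block. Call a block of $D$ *untouched* if all its companions are open. Then
$$\text{all alive copies with an untouched block have history }\emptyset\text{ and are inactive.}\tag{7}$$
Indeed, a copy with block in $D$ and history $\emptyset$ is inactive, hence eligible only for companions of its block; it can leave history $\emptyset$ alive only when Avoider claims one of these.

Put $\Phi_\sigma(T)=\Phi_{J\cup\sigma}(T)$ and $\Phi_\sigma=\Phi_\sigma([v])=\Phi b^{-r}$, $r=|\sigma|$. For an open $g\in\mathcal E_t$ and $t\notin\sigma$ let $\deg_\sigma(g)$ be the number of copies of history $\sigma$ eligible for $g$ and, for $T\supseteq t$, let $N^\sigma_T(g)$ be the number of distinct $A_T$ over these copies. (Alive copies containing an open $g$ of type $t$ have histories avoiding $t$.)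

**Definition (pair potentials).** For $U\subseteq O$ call an alive copy *$U$-relevant* if its history uses only types in $U$. For $S\subseteq[v]$ let
$$Y_{U,S}=\sum_{(A,B)}\beta^{-m_U(A,B)},$$
the sum over ordered pairs of alive $U$-relevant copies whose set of agreeing coordinates is exactly $S$; here $m_U(A,B)$ is the number of distinct open edges among $u(A),u(B)$, $u\in U$.

Each open edge of a type in $U$ is thus weighted by about $1/b$, as if Avoider were still to get it with that probability. The constant $A_*$ in $\beta=b/A_*$ buys the room for a constant-factor bound on the growth. Initially all these edges are open and $u(A)=u(B)$ exactly for $u\subseteq S$, so $m_U=2|U|-|U(S)|$; by (I2) there are at most $C\Phi\cdot C\Phi/\Phi^*(S)$ pairs. So initially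
$$Y_{U,S}\le\hat Y_{U,S}:=\frac{C^2\Phi^2\beta^{-2|U|+|U(S)|}}{\Phi^*(S)}\le\frac{C^2A_*^{2|U|}\,\Phi_{J\cup U}([v])^2}{\Phi^*_{J\cup U}(S)},\tag{8}$$
where the last step uses $\Phi_{J\cup U}([v])=\Phi b^{-|U|}$, $A_*\ge1$ and (F3). The right-hand side is what (I2) allows, up to a constant, for pairs in a family with $J\cup U$ in place of $J$. Let $w_{U,S,\sigma}(g)$ be the part of $Y_{U,S}$ coming from pairs whose first member is eligible for $g$ and has history $\sigma$.

**Definition (flags).** For an open $g\in\mathcal E_t$ and $t\notin\sigma$, $(g,\sigma)$ is *flagged* if

* (a) $w_{U,S,\sigma}(g)>L_r\frac{\hat Y_{U,S}}{\Phi_\sigma}\deg_\sigma(g)$ for some $U$ with $\sigma\cup\{t\}\subseteq U\subseteq O$ and some $S$; or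
* (b) $N^\sigma_T(g)>L_r\frac{\Phi_\sigma(T)}{\Phi_\sigma}\deg_\sigma(g)$ for some $T\supseteq t$; or
* (c) $r\ge1$ and $\deg_\sigma(g)>\xi_r\Phi_\sigma/b$.

Flag (a) says that the copies at $g$ carry more than their fair share of pairs, and will protect (I2); (b) says that they carry too many projections, and will protect (I3); (c) says that one claim would advance too many copies at once.

*Example (a star in $K_3$).* Let $H=K_3$, $J=\emptyset$, and for illustration ignore the cleaning and $D$: all $n_0^3$ copies are alive and active at the start, $C=1$. Suppose Avoider has claimed $d$ edges $xy_1,\dots,xy_d$ of type $12$ at one vertex $x\in V_1$, nothing else is claimed, and no flags occurred. Take another edge $g=xy$ of type $12$; $\deg_\emptyset(g)=n_0$. Let $U=\{12\}$, $S=\{1\}$, so $\hat Y_{U,S}=n_0^5\beta^{-2}$. The pairs $A=(x,y,z)$, $B=(x,y_j,z')$ with $z'\ne z$ have exactly one open edge of type $12$, so $w_{U,S,\emptyset}(g)\ge d\,n_0(n_0-1)\beta^{-1}$. The threshold in (a) is $L_0n_0^5\beta^{-2}\cdot n_0^{-3}\cdot n_0=L_0n_0^3\beta^{-2}$. Since $n_0/\beta=\lambda A_*$, the pair $(g,\emptyset)$ is flagged once $d\ge2L_0\lambda A_*$ (then $d(n_0-1)>dn_0/2\ge L_0n_0^2/\beta$).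 So after boundedly many edges at $x$, independently of $b$, the remaining type-$12$ edges at $x$ carry a flag at history $\emptyset$, and the star stops being profitable for anyone's count.

**Definition (good and bad).** An open $g\in\mathcal E_t$ is *good* if for some $\sigma\not\ni t$ the pair $(g,\sigma)$ is not flagged and $\deg_\sigma(g)\ge\mathrm{thr}_\sigma(g)$, where
$$\mathrm{thr}_\emptyset(g)=\varepsilon_0\frac\Phi{\Phi^*(t)},\qquad\mathrm{thr}_\sigma(g)=\varepsilon_r\frac{\Phi_\sigma}M\quad(r\ge1).$$
Otherwise it is *bad*. A claim of a good edge by Avoider makes measurable progress for Enforcer at some level.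

**End of the stage.** Let $\rho_{\sigma,t}$ be the number of copies that have passed from history $\sigma$ to $\sigma t$ so far. The stage ends as soon as $\rho_{\sigma,t}\ge g_{r+1}\Phi_\sigma/b$ for some $(\sigma,t)$ (checked after each move of Avoider), or when Avoider's graph contains $H$. The number of pairs $(\sigma,t)$ with $t\notin\sigma$ is at most $\sum_{k=1}^ee!/(e-k)!\le\nu$.

**Junk and reservoirs.** In this stage the *active* reservoirs are $W_{i,J}$ and all $W_{i',J'}$ with $i'>i$, $J\subseteq J'\subsetneq E$. A reservoir active in a later stage is active in all earlier stages. All edges open at the start of the stage that are neither stage edges nor inside an active reservoir are *junk*. So every open edge is a stage edge, junk, or in an active reservoir.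

**Enforcer's rule for his turn.** He has $b$ claims.

1. While there is a bad edge (re-evaluated after each claim), claim one.
2. If there is no bad edge, claim a junk edge, if there is one.
3. When neither bad nor junk edges exist and $q\le b$ claims remain, choose $\lfloor q/s\rfloor$ untouched blocks of $D$ and claim all companions of each (one such block is a *filler*, treated as a single step).
4. Then claim $q\bmod s$ (at most $e$) further edges (*pads*) in a reservoir: if Avoider's last move was in an active reservoir, in that reservoir, as the answer in the sense of Lemma 1; otherwise in $W_{i,J}$, as extras in the sense of Lemma 1.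

If Avoider played in an active reservoir and the turn does not reach item 4, the answer there has $u=0$. A turn at whose end there are neither bad nor junk edges is *clean*.

**Lemma 4.** Fillers create no bad edges. Hence every turn reaching item 3 is clean.

*Proof.* By (7) the filler of an untouched block $x$ kills only inactive copies of history $\emptyset$, all with block $x$. Let $g$ be a stage edge still open afterwards. It is not a companion of $x$, and a copy with block $x$ contains no companions of other blocks; so copies with block $x$ were not eligible for $g$. Hence $\deg_\sigma(g)$ and $N^\sigma_T(g)$ do not change. The value $w_{U,S,\sigma}(g)$ can only lose terms: the claimed companions lie only in copies with block $x$, so weights of surviving pairs are unchanged. So no new flags arise on $g$, and if $g$ was good, it is still good. Pads and junk claims have no effect on copies. $\square$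

One more remark for Lemma 1. A move that ends a stage without producing $H$ is a claim of a stage edge, never a move in a reservoir; junk claims avoid active reservoirs; and extras go only to the reservoir $W_{i,J}$ of the current stage. So in every active reservoir all of Avoider's moves there so far have been answered, and all of Enforcer's claims there were made, according to Lemma 1.

## 9. Why the stage succeeds

An *event* is a claim of a stage edge by Avoider, or by Enforcer under item 1. The claims below hold at every moment of the stage, as long as the rule has been followed; Claim 6 then shows that it can be followed.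

**Claim 1.** $\rho_{\sigma,t}\le1.1\,g_{r+1}\Phi_\sigma/b$ throughout, including the end of the stage.

*Proof.* The purpose is to exclude overshooting. Before the last move of the stage $\rho_{\sigma,t}<g_{r+1}\Phi_\sigma/b$. One move on $g$ increases $\rho_{\sigma,t}$ by at most $\deg_\sigma(g)$, with $(g,\sigma)$ unflagged. This is at most $\xi_r\Phi_\sigma/b=0.1\,g_{r+1}\Phi_\sigma/b$: for $r\ge1$ because (c) fails; for $r=0$ because $\deg(g)\le C\Phi/\Phi^*(t)\le C\Phi/(K^2b)\le\xi_0\Phi/b$ by (5), (F1) and $K^2\ge C/\xi_0$. $\square$

**Claim 2.** For $U\subseteq O$ and $S\subseteq[v]$ call *gain* any increase of the weight of a surviving pair in $Y_{U,S}$, and *loss* the weight of a pair when it leaves $Y_{U,S}$, measured just before the step. The total gain during the stage is at most $\hat Y_{U,S}$. Consequently $Y_{U,S}\le2\hat Y_{U,S}$ always, and the total loss is at most $2\hat Y_{U,S}$.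

*Proof.* This is the control of clustering. A copy that dies or becomes irrelevant never returns, so $Y_{U,S}$ receives no new pairs. The weight of a surviving pair changes only if an edge of a type in $U$ of one of its copies is claimed while both copies survive as $U$-relevant copies. An Enforcer claim kills the copies containing the edge, so this happens only when Avoider claims some $g$ of type $t\in U$. (If $t\in O\setminus U$, the alive copies containing $g$ die or become irrelevant.) Then the surviving pairs with $g\in A$ or $g\in B$ are multiplied by exactly $\beta$. Surviving copies containing $g$ were eligible for $g$, with a history $\sigma\subseteq U\setminus\{t\}$ for which $(g,\sigma)$ is unflagged. By the symmetry of $Y_{U,S}$ the gain is at most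
$$2\beta\sum_\sigma w_{U,S,\sigma}(g)\le\sum_\sigma2\beta L_r\frac{\hat Y_{U,S}}{\Phi_\sigma}\deg_\sigma(g),$$
summed over $\sigma\subseteq U\setminus\{t\}$ with $(g,\sigma)$ unflagged, because (a) fails. For unflagged pairs all eligible copies of history $\sigma$ move to $\sigma t$, so the sum of $\deg_\sigma(g)$ over Avoider's type-$t$ claims with $(g,\sigma)$ unflagged is $\rho_{\sigma,t}$. By Claim 1 the total gain is at most
$$\sum_{\sigma,t}2.2\,L_rg_{r+1}\frac\beta b\,\hat Y_{U,S}\le\hat Y_{U,S},$$
since $\beta/b=1/A_*$ and there are at most $\nu$ pairs $(\sigma,t)$. By (8) the initial value is at most $\hat Y_{U,S}$; initial value plus gains bounds both the current value and the total loss. $\square$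

**Claim 3.** Let $I_T^\sigma$ be the number of distinct $A_T$ over copies $A$ that ever had history $\sigma$. Then $I^\sigma_T\le\Pi_r\Phi_\sigma(T)$.

*Proof.* This is the control of projections, by induction on $r$. For $\sigma=\emptyset$ it is (I3). If $t\not\subseteq T$, then $I_T^{\sigma t}\le I_T^\sigma$, $\Phi_{\sigma t}(T)=\Phi_\sigma(T)$ and $\Pi_r\le\Pi_{r+1}$. If $t\subseteq T$, then $I_T^{\sigma t}\le\sum N_T^\sigma(g)$ over Avoider's claims of type-$t$ edges $g$ with $(g,\sigma)$ unflagged; since (b) fails for these, Claim 1 gives
$$I_T^{\sigma t}\le L_r\frac{\Phi_\sigma(T)}{\Phi_\sigma}\rho_{\sigma,t}\le1.1\,g_{r+1}L_r\frac{\Phi_\sigma(T)}b=1.1\,g_{r+1}L_r\Phi_{\sigma t}(T)\le\Pi_{r+1}\Phi_{\sigma t}(T).\qquad\square$$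

**Claim 4.** Let $F_\sigma$ be the sum of $\deg_\sigma(g)$ over the events on $g$ at which $(g,\sigma)$ is flagged. Then $F_\sigma\le f_r\Phi_\sigma$ with $f_0=\tau_0$ and $f_r=g_r/20$ for $1\le r<e$.

*Proof.* The purpose is to show that flags kill few copies. At such an event all copies of history $\sigma$ eligible for $g$ die, whoever claims $g$.

(a) If $(g,\sigma)$ is flagged via $(U,S)$, these copies are $U$-relevant, so the loss of $Y_{U,S}$ at the event is at least $w_{U,S,\sigma}(g)>L_r\frac{\hat Y_{U,S}}{\Phi_\sigma}\deg_\sigma(g)$. By Claim 2, events flagged via $(U,S)$ contribute at most $2\Phi_\sigma/L_r$; over all $(U,S)$, at most $2^{e+v+1}\Phi_\sigma/L_r$.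

(b) Fix $T$ and $t\subseteq T$. The tuples counted by $N_T^\sigma(g)$ for different type-$t$ edges $g$ are different, because such a tuple determines $g$; and each edge is claimed once. So $\sum N_T^\sigma(g)\le I_T^\sigma$, and by Claim 3 the events of type $t$ flagged via $T$ contribute at most $\frac{\Phi_\sigma}{L_r\Phi_\sigma(T)}I_T^\sigma\le\Pi_r\Phi_\sigma/L_r$. Together at most $e2^v\Pi_r\Phi_\sigma/L_r$.

(c) Let $r\ge1$ and let $U$ be the set of types in $\sigma$. For copies $A,B$ of history $\sigma$ we have $m_U(A,B)=0$. So the $\deg_\sigma(g)^2$ ordered pairs of copies of history $\sigma$ eligible for $g$ have weight $1$; each pair agrees exactly on some $S\supseteq t$ with $t\notin J\cup U$, and all are lost from the $Y_{U,S}$. By Claim 2, (8) and (F1), the sum of $\deg_\sigma(g)^2$ over all events flagged via (c) is at most $2^v\cdot2C^2A_*^{2e}\Phi_\sigma^2/(K^2b)$. Since $\deg_\sigma(g)>\xi_r\Phi_\sigma/b$ at these events, their contribution to $F_\sigma$ is at most $\frac{2^{v+1}C^2A_*^{2e}}{\xi_rK^2}\Phi_\sigma\le\frac{g_r}{40}\Phi_\sigma$.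

By the choice of $L_r$, (a) and (b) contribute at most $\tau_r\Phi_\sigma$. For $r=0$ this is all; for $r\ge1$ the sum is at most $\frac{g_r}{40}\Phi_\sigma+\frac{g_r}{40}\Phi_\sigma$. $\square$

Now the cascade. Call an event on $g\in\mathcal E_t$ *low* if just before it $\deg_\emptyset(g)<\varepsilon_0\Phi/\Phi^*(t)$, and *failing* if it is low or $(g,\emptyset)$ is flagged just before it. A claim of a bad edge is failing, by the definition of bad with $\sigma=\emptyset$.

**Claim 5.** The total number of failing events is at most $\kappa M$ with $\kappa\le\delta/10$. In particular the number $B$ of Enforcer's claims under item 1 is at most $\kappa M$.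

*Proof.* Let $\ell_a\Phi$ be the number of copies with block $\notin D$ that stopped being alive with history $\emptyset$. Let $\ell_d\Phi$ be the number of copies with block in $D$ that stopped being alive with history $\emptyset$ otherwise than by the filler of their own block (a filler affects only copies with its own block). A non-failing event is a claim by Avoider of some $g\in\mathcal E_t$ with $(g,\emptyset)$ unflagged, so it adds $\deg_\emptyset(g)\ge\varepsilon_0\Phi/\Phi^*(t)$ to $\rho_{\emptyset,t}$.

**Step 1: low events on edges that are not companions of blocks in $D$.** We bound them in terms of $\ell_a$. For such an edge $h\in\mathcal E_t$, the copies of history $\emptyset$ eligible for $h$ are exactly the alive copies of history $\emptyset$ with block $\notin D$ containing $h$. (If $h$ is a companion of a block outside $D$, all its copies have that block.) If $h$ is not exceptional, there were at the start at least $\frac12\deg(h)\ge\frac\gamma2\Phi/\Phi^*(t)$ of them. At a low event on $h$ fewer than $\varepsilon_0\Phi/\Phi^*(t)\le\frac\gamma4\Phi/\Phi^*(t)$ are left, so at least $\frac\gamma4\Phi/\Phi^*(t)$ have been lost. Each copy contains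 one type-$t$ edge, and each edge is claimed once. With (6), there are at most $\big(\kappa_e+\frac{4\ell_a}\gamma\big)\Phi^*(t)$ low events of type $t$ on such edges.

**Step 2: bound $\ell_a$.** We close the loop. Copies with block $\notin D$ leave history $\emptyset$ only at events on edges of this kind, and they are eligible for these edges. They do so

* at events flagged at $\emptyset$: at most $F_\emptyset\le f_0\Phi$ copies;
* at low events: fewer than $\varepsilon_0\Phi/\Phi^*(t)$ copies each;
* at non-failing events: at most $\sum_t\rho_{\emptyset,t}\le1.1\,eg_1\Phi/b$ copies.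

Hence
$$\ell_a\le f_0+e\varepsilon_0\Big(\kappa_e+\frac{4\ell_a}\gamma\Big)+\frac{1.1\,eg_1}b.\tag{9}$$
Since $4e\varepsilon_0/\gamma=\frac12$, half of $\ell_a$ can be moved to the left; this is where the gap between $\varepsilon_0$ and $\gamma$ stops the cascade. As $2e\varepsilon_0=\gamma/4\le1$, we get $\ell_a\le2f_0+\kappa_e+\frac{3eg_1}b$.

Failing events that are not low are flagged with $\deg_\emptyset\ge\varepsilon_0\Phi/\Phi^*(t)$, so by Claim 4 there are at most $\frac{f_0}{\varepsilon_0}\Phi^*(t)$ of them of type $t$. Altogether there are at most $x_a\Phi^*(t)$ failing events of type $t$ on edges of this kind, where $x_a=\kappa_e+\frac{4\ell_a}\gamma+\frac{f_0}{\varepsilon_0}$.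

**Step 3: companions of blocks in $D$.** Here $t\in\Theta$, $\Phi^*(t)=M$; we run the same loop for $\ell_d$. Copies counted by $\ell_d$ are lost

* at failing events on edges $g\in\mathcal E_t$ that are not companions of blocks in $D$: at most $\deg(g)\le C\Phi/\Phi^*(t)$ each, in total at most $eCx_a\Phi$;
* at non-failing events on such edges: at most $C\Phi/\Phi^*(t)\le\frac C{\varepsilon_0}\deg_\emptyset(g)$ each, in total at most $\frac C{\varepsilon_0}\cdot\frac{1.1\,eg_1\Phi}b$;
* at flagged events on companions of blocks in $D$: at most $f_0\Phi$;
* at low events on companions of blocks in $D$: fewer than $\varepsilon_0\Phi/M$ each;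
* at non-failing events on companions of blocks in $D$: at most $1.1\,eg_1\Phi/b$.

In the last three items we used that all alive copies of history $\emptyset$ containing a companion are eligible for it. Consider a low event on a companion $h$ of a block $x\in D$. At the start there were $\deg(h)\ge\gamma\Phi/M$ eligible copies, so at least $\frac\gamma4\Phi/M$ have been lost. They are counted by $\ell_d$: if the filler of $x$ had occurred, $h$ would not be open. So there are at most $\frac{4e}\gamma\ell_dM$ low events of this kind. Therefore, using $C/\varepsilon_0\ge1$,
$$\ell_d\le eCx_a+\frac{3eCg_1}{\varepsilon_0b}+f_0+\frac{4e\varepsilon_0}\gamma\ell_d,\qquad\text{i.e.}\qquad\ell_d\le2\Big(eCx_a+f_0+\frac{3eCg_1}{\varepsilon_0b}\Big).$$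
The number of failing events on companions of blocks in $D$ is at most $\big(\frac{4e}\gamma\ell_d+\frac{ef_0}{\varepsilon_0}\big)M$, the second term being for flagged events that are not low.

**Step 4: add up.** Let $p=f_0+\kappa_e+\frac1b$. With $g_1\le1$, $\gamma\le1\le C$ and $1/\varepsilon_0=8e/\gamma$: $\ell_a\le3ep$; $x_a\le\frac{12e}\gamma p+\frac{8e}\gamma p=\frac{20e}\gamma p$; $\ell_d\le2\big(\frac{20e^2C}\gamma+1+\frac{24e^2C}\gamma\big)p\le\frac{90e^2C}\gamma p$. As $\Phi^*(t)\le M$, the total number of failing events is at most
$$\Big(ex_a+\frac{4e}\gamma\ell_d+\frac{ef_0}{\varepsilon_0}\Big)M\le\Big(\frac{20e^2}\gamma+\frac{360e^3C}{\gamma^2}+\frac{8e^2}\gamma\Big)pM\le\Gamma pM.$$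
Each of $f_0=\tau_0$, $\kappa_e$, $\frac1b$ is at most $\delta/(40\Gamma)$. So $\kappa=\frac{3\delta}{40}$ works. $\square$

**Claim 6.** The rule can always be followed, and the stage ends, unless Avoider's graph already contains $H$.

*Proof.* **Step 1: count Avoider's moves after clean turns.** Let $G$ be the number of Avoider's claims of stage edges made right after a clean turn of this stage. Each is a claim of a good edge $g$, say of type $t$. So for some $\sigma\not\ni t$ the number $\rho_{\sigma,t}$ grows by at least $\varepsilon_r\Phi_\sigma/M$ (for $r=0$ use $\Phi^*(t)\le M$). By Claim 1,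
$$G\le\sum_{\sigma,t}1.1\,\frac{g_{r+1}}{\varepsilon_r}\cdot\frac Mb\le1.1\,\nu\delta\frac Mb.$$
Let $P$ be the number of her claims in active reservoirs during the stage. For active reservoirs $M_{J'}\le M$ and $\delta_{i'}\le\delta$, and there are at most $e2^e$ of them, so
$$P\le e2^e\cdot\frac12\cdot\frac{16e\nu\delta M}{\varepsilon b}=2^{e+3}e^2\nu\frac{\delta M}{\varepsilon b}.$$

**Step 2: count clean turns.** After the first clean turn of the stage there is no junk, so every later non-clean turn consists of $b$ claims of bad edges; there are at most $B/b$ of those. Consider a clean turn other than the first one, and Enforcer's turn before it. If that turn was clean, then after it all open edges were good stage edges or edges of active reservoirs, so Avoider's move in between is counted by $G$ or by $P$. Otherwise that turn was one of the at most $B/b$ non-clean turns after the first clean one. Hence there are at most $1+P+G+B/b$ clean turns. Only clean turns use fillers, each at most $b$ blocks.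

**Step 3: untouched blocks do not run out.** A block of $D$ ceases to be untouched by being a filler or in one of two other ways:

* a failing event on one of its companions: at most $\kappa M\le\frac\delta{10}M$ blocks;
* a non-failing claim by Avoider of one of its companions, of type $t\in\Theta$, which raises $\rho_{\emptyset,t}$ by at least $\varepsilon_0\Phi/M$: at most $\sum_t1.1\frac{g_1}{\varepsilon_0}\frac Mb\le1.1\,e\delta\frac Mb\le\frac\delta{10}M$ blocks, as $b\ge22e$.

Also $b\le M/K^2\le\frac\delta{10}M$ by (2) and $K^2\ge10/\delta$, and $B\le\frac\delta{10}M$. So the number of blocks used, including those used in the current turn, is at most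
$$b+bP+bG+B+\frac{2\delta}{10}M\le\delta M\Big(0.1+\frac{2^{e+3}e^2\nu}\varepsilon+1.1\nu+0.1+0.2\Big)<\delta M\Big(3\nu+\frac{2^{e+3}e^2\nu}\varepsilon\Big)=\frac{\eta c_1}{2C}M\le|D|.$$
So untouched blocks never run out; this is the reason for the value of $Q$.

**Step 4: pads.** We check the hypotheses of Lemma 1. In an active reservoir Enforcer answers each of Avoider's moves there with at most $e$ edges. Extras are claimed only in $W_{i,J}$ and only in this stage, at clean turns not preceded by a move of Avoider in an active reservoir. By Step 2 there are at most $1+G+B/b$ such turns, so the number of extras is at most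
$$e\Big(1+G+\frac Bb\Big)\le e\delta\frac Mb\big(0.1+1.1\nu+0.1\big)\le2e\nu\delta\frac Mb\le\varepsilon N_{i,J}^2,$$
using $1\le\frac\delta{10}\cdot\frac Mb$ and (3). So Lemma 1 applies. If a reservoir has fewer open edges than required pads, it has at most $e$ open edges, and Avoider's graph already contains $H$.

Finally, untouched blocks, hence open edges, remain throughout the stage, so the board is not exhausted during it. As the game is finite, the stage ends. $\square$

**Claim 7.** If the stage ends with $\rho_{\sigma,t}\ge g_{r+1}\Phi_\sigma/b$, then Avoider's graph contains $H$ or there is an $(i+1)$-state $(J',\mathcal T')$ with $J'\supsetneq J$.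

*Proof.* Let $\sigma'=\sigma t$, $r'=r+1$, $U$ the set of types of $\sigma'$, $J'=J\cup U$, and $\Phi'=\Phi_{J'}([v])=\Phi_\sigma/b$. Exactly $\rho_{\sigma,t}\ge g_{r'}\Phi'>0$ copies ever got history $\sigma'$. If $J'=E$, they are copies of $H$ in Avoider's graph. So let $J'\ne E$; then $r'<e$.

**Step 1: most of these copies are still there.** Copies of history $\sigma'$ are active, so they are eligible for all their open edges, and by (7) they are not killed by fillers. They left level $\sigma'$ only

* at events on $g$ with $(g,\sigma')$ flagged: at most $f_{r'}\Phi'=\frac{g_{r'}}{20}\Phi'$ copies by Claim 4;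
* by Enforcer's claims of bad $g$ with $(g,\sigma')$ unflagged: fewer than $\varepsilon_{r'}\Phi'/M$ each, at most $\kappa M$ claims, so at most $\kappa g_{r'}\Phi'\le\frac{g_{r'}}{20}\Phi'$;
* by moving on: at most $\sum_{t'}\rho_{\sigma',t'}\le1.1\,eg_{r'+1}\Phi'/b\le\frac{g_{r'}}{20}\Phi'$, as $g_{r'+1}\le g_{r'}$ and $b\ge22e$.

So the set $\mathcal T''$ of alive copies with history $\sigma'$ has at least $\frac12g_{r'}\Phi'$ elements, and (I0) holds for them with $J'$.

**Step 2: from pairs to degrees.** Pairs in $\mathcal T''$ are $U$-relevant with $m_U=0$, so each has weight $1$. By Claim 2 and (8) the number of ordered pairs in $\mathcal T''$ agreeing exactly on $S$ is at most $2\hat Y_{U,S}\le2C^2A_*^{2e}\Phi'^2/\Phi^*_{J'}(S)$. Delete from $\mathcal T''$ every $A$ that for some $S$ has more than $R_2\Phi'/\Phi^*_{J'}(S)$ partners $B\in\mathcal T''$ agreeing with it exactly on $S$. At most $2^v\cdot2C^2A_*^{2e}\Phi'/R_2=\frac{g_e}4\Phi'$ copies are deleted. Let $\mathcal T'$ be the rest.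

**Step 3: check the state.** For (I1): $|\mathcal T'|\ge\big(\frac{g_{r'}}2-\frac{g_e}4\big)\Phi'\ge\frac{g_e}4\Phi'=c_{i+1}\Phi'$. For (I2): given $x_S$ and any $A\in\mathcal T'$ with $A_S=x_S$, every $B\in\mathcal T'$ with $B_S=x_S$ agrees with $A$ exactly on some $S'\supseteq S$, so by monotonicity of $\Phi^*_{J'}$
$$\deg_{\mathcal T'}(x_S)\le\sum_{S'\supseteq S}\frac{R_2\Phi'}{\Phi^*_{J'}(S')}\le\frac{2^vR_2\Phi'}{\Phi^*_{J'}(S)}.$$
For (I3): by Claim 3, $|\mathcal T'_T|\le\Pi_{r'}\Phi_{J'}(T)\le\Pi_e\Phi_{J'}(T)$. The stage ended just after a move of Avoider, and $|J'|\ge|J|+1\ge i+1$. So $(J',\mathcal T')$ is an $(i+1)$-state. $\square$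

Claims 6 and 7 prove Proposition 3, and with it Theorem 1. $\blacksquare$

## 10. Several graphs at once: proof of Corollary 2

**Step 1: reduce to one graph.** Let $H^*$ be the disjoint union of $q$ copies of each $H_i$. For a subgraph $F\subseteq H^*$ with parts $F_j$ in the components $H_{i_j}$ of this union,
$$e(F)=\sum_je(F_j)\le m^*\sum_jv(F_j)=m^*v(F),$$
and $H^*$ contains an $H_i$ with $m(H_i)=m^*$. Hence $m(H^*)=m^*$. Theorem 1 for $H^*$ gives the first statement, and the lower threshold of this game is $\Theta(n^{1/m^*})$, the upper bound being the quoted $f^-_{H^*}(n)=O(n^{1/m^*})$.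

**Step 2: the game in which Avoider loses if and only if her graph contains every $H_i$.** Enforcer wins it for all $b\le cn^{1/m^*}$ by the first statement. For the upper bound let $m(H_{i_0})=m^*$. A winning strategy of Avoider in the $H_{i_0}$-game keeps her graph free of $H_{i_0}$, so it also wins this game. For $b=f^-_{H_{i_0}}(n)+1$ Enforcer has no winning strategy in the $H_{i_0}$-game, so, finite games being determined, Avoider has one, and she wins the present game too. So the lower threshold is at most $f^-_{H_{i_0}}(n)=O(n^{1/m^*})$. $\blacksquare$
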